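\title{Trees with smallest eigenvalue above $-3$ whose lattices are not uniformly integrable}

\begin{abstract}
Let $G$ be a graph with adjacency matrix $A$ and put $t=-\lfloor\lambda_{\min}(G)\rfloor$. The graph is $s$-integrable if $s(A+tI)=N^TN$ for an integer matrix $N$. Connected graphs with smallest eigenvalue at least $-2$ are $2$-integrable. We disprove the conjecture that some fixed $\sigma$ makes all connected graphs with smallest eigenvalue at least $-3$ $\sigma$-integrable. The counterexamples are caterpillars of maximum degree at most $8$ with smallest eigenvalue greater than $-3$. The proof passes to an infinite caterpillar with a positive rational vector in the kernel of $3I-A$ and compares real growth with $3$-adic growth along its spine. A uniform $\sigma$ exists for a given $t\ge1$ exactly when $t\le2$.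
\end{abstract}

\section{Introduction}

Graphs are simple, and finite unless they are called infinite. Let $G$ be a graph with adjacency matrix $A$ and smallest eigenvalue $\lambda_{\min}(G)$, and put $t=-\lfloor\lambda_{\min}(G)\rfloor$. The integer matrix $A+tI$ is positive semidefinite, so it is the Gram matrix of vectors $x_v$ $(v\in V(G))$ in a Euclidean space: each $x_v$ has squared length $t$, and $x_u\cdot x_v$ is $1$ or $0$ according as $u,v$ are adjacent or not. The $x_v$ generate a lattice $\Lambda(G,t)$, determined up to isometry, which is \emph{integral}: all its inner products are integers.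

For a positive integer $s$, an integral lattice $\Lambda$ is \emph{$s$-integrable} if $\sqrt s\,\Lambda$ embeds isometrically into a standard lattice $\mathbb Z^n$ for some $n$. The graph $G$ is \emph{$s$-integrable} if $\Lambda(G,t)$ is. Taking the images of the vectors $\sqrt s\,x_v$ as columns of a matrix, we see that this holds if and only if
\[
s(A+tI)=N^TN\qquad\text{for some integer matrix }N .
\]
So $s$ measures how fine a grid $s^{-1/2}\mathbb Z^n$ is needed to draw the vectors $x_v$. A complete graph on at least two vertices has $t=1$, and $A+I$ is the all-ones matrix, so one row of ones serves as $N$ with $s=1$. A line graph satisfies $A+2I=B^TB$, where $B$ is the vertex--edge incidence matrix of the underlying graph, so it is $1$-integrable when $t=2$.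

Every single graph is $s$-integrable for some $s$. Completing squares gives $A+tI=P^TDP$ with $P$ rational and $D$ diagonal with nonnegative rational entries. Each such entry is a sum of four rational squares, by Lagrange's theorem, so $A+tI=R^TR$ with $R$ rational. If $q$ is a common denominator of $R$, then $s=q^2$ works. The question is whether $s$ can be chosen uniformly, and two known results point in that direction.
\begin{itemize}
\item[(i)] Every connected graph with smallest eigenvalue at least $-2$ is $2$-integrable. This follows from the Cameron--Goethals--Seidel--Shult classification: such a graph is a generalized line graph or has at most $36$ vertices.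
\item[(ii)] There is a constant $d_0$ such that every connected graph with smallest eigenvalue at least $-3$ and minimal degree at least $d_0$ is $2$-integrable.
\end{itemize}
The following conjecture comes from the paper of Koolen, Yang and Yang~\cite{KYY}.
\begin{quote}
\textbf{Conjecture.} There exists a positive integer $\sigma$ such that any connected graph with smallest eigenvalue at least $-3$ is $\sigma$-integrable.
\end{quote}
By (i) only $t=3$ is at stake, and by (ii) only graphs with a vertex of small degree. Very small degrees are harmless as well. If all degrees are at most $3$ and $B$ is the incidence matrix of $G$, then $A+3I=BB^T+\sum_v(3-\deg v)\,\delta_v\delta_v^T$, where $\delta_v$ is the indicator vector of $v$; so for $t=3$ such a graph is $1$-integrable, and then $2$-integrable by stacking two copies of $N$. The conjecture thus holds with $\sigma=2$ at both ends of the range of degrees, and one would guess that it holds in between. It does not. Recall that a \emph{caterpillar} is a tree obtained from a path by attaching leaves to its vertices.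

\begin{theorem}\label{thm:cat}
There are caterpillars $T_0\subset T_1\subset T_2\subset\cdots$, each an induced subgraph of the next, of maximum degree at most $8$, with $-3<\lambda_{\min}(T_n)\le-\sqrt7<-2$ (so $t=3$), such that for every positive integer $s$ the tree $T_n$ is not $s$-integrable for all sufficiently large $n$. Hence no $\sigma$ as in the Conjecture exists.
\end{theorem}

In particular, the hypothesis on the minimal degree in (ii) cannot be dropped, even if ``$2$-integrable'' is weakened to ``$\sigma$-integrable for some universal $\sigma$''. The same construction settles the question for every value of $t$.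

\begin{theorem}\label{thm:t}
Let $t\ge1$ be an integer. There is $\sigma=\sigma(t)$ such that every connected graph $G$ with $\lfloor\lambda_{\min}(G)\rfloor=-t$ is $\sigma$-integrable if and only if $t\le2$. For $t\ge3$ this fails already for trees with bounded maximum degree (the bound depending on $t$) and smallest eigenvalue greater than $-t$.
\end{theorem}

Section~\ref{sec:obs} isolates three properties of an infinite bipartite graph that prevent its finite pieces from being $s$-integrable for a common $s$. On a caterpillar these become properties of a three-term recursion. Section~\ref{sec:rec} chooses the recursion, Section~\ref{sec:loc} proves the one hard property by a $3$-adic argument, and Section~\ref{sec:trees} builds the trees and proves both theorems.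

\section{An obstruction on infinite bipartite graphs}\label{sec:obs}

We read $N$ by rows. Each row $z^i$ is an integer-valued function on the vertices, and $s(A+tI)=\sum_i z^i(z^i)^T$. If $(A+tI)y=0$, then $\sum_i(z^i\cdot y)^2=0$, so a kernel vector forces an exact linear relation on every row.

\begin{example}
The star $K_{1,9}$ has $\lambda_{\min}=-3$, and the kernel of $A+3I$ contains the vector $y$ equal to $3$ at the center and $-1$ at the leaves. Take orthonormal vectors $e_a,f_{a,1},f_{a,2},f_{a,3}$ for $a=1,2,3$. Give the center the column $e_1+e_2+e_3$ and the nine leaves the columns $e_a+f_{a,b}-f_{a,b+1}$, with $b$ modulo $3$. All columns have squared length $3$, two leaves with the same $a$ have inner product $1-1=0$, and each leaf has inner product $1$ with the center. So $K_{1,9}$ is $1$-integrable. The row of $e_a$ is $1$ at the center and at three leaves, the row of $f_{a,b}$ is $1$ and $-1$ at two leaves, and both are orthogonal to $y$.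
\end{example}

On a finite graph such relations never exclude every $s$, as we saw in the introduction. On an infinite graph something new can happen: the matrix can kill a vector $\omega$ of infinite support and still be injective on finitely supported vectors. For bipartite graphs it is convenient to change signs on one class and work with $M=tI-A$, whose kernel vector can be positive. Suppose $sM=\sum_i z^i(z^i)^T$, each $z^i$ is orthogonal to $\omega$, and each $z^i$ equals $Mx^i$ with $x^i$ finitely supported. Cancelling $M$, we obtain for a vertex $o$ the expansion $s\delta_o=\sum_i x^i(o)z^i$. Every term on the right is orthogonal to $\omega$, and the left side is not if $\omega(o)\neq0$. This is a contradiction when the sum is finite. When it is infinite there may be none.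

\begin{example}\label{ex:D}
Let $t=2$, and let $T$ be the infinite path $p_0,p_1,\dots$ with two leaves $\ell,\ell'$ attached to $p_0$. The vector $\omega$ with $\omega(p_k)=1$ and $\omega(\ell)=\omega(\ell')=\frac12$ satisfies $M\omega=0$. A finitely supported $x$ with $Mx=0$ vanishes, because $x(p_{k-1})=2x(p_k)-x(p_{k+1})$ for $k\ge1$ and $x(\ell)=x(\ell')=\frac12x(p_0)$. The columns $N_\ell=e_0-e_1$, $N_{\ell'}=-e_0-e_1$, $N_{p_k}=e_{k+1}-e_{k+2}$ have Gram matrix $M$, so $s=1$. The rows are
\[
z^0=\delta_\ell-\delta_{\ell'},\qquad z^1=\delta_{p_0}-\delta_\ell-\delta_{\ell'},\qquad z^{k+1}=\delta_{p_k}-\delta_{p_{k-1}}\quad(k\ge1),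
\]
all orthogonal to $\omega$. Their preimages are $x^0=\frac12(\delta_\ell-\delta_{\ell'})$, $x^1=-\frac12(\delta_\ell+\delta_{\ell'})$, and for $x^{k+1}$ the vector equal to $-\omega$ on $\ell,\ell',p_0,\dots,p_{k-1}$ and to $0$ elsewhere. So $x^{k+1}(p_0)=-1$ for every $k\ge1$, and the expansion of $\delta_{p_0}$ is the telescoping series $\sum_{k\ge1}(\delta_{p_{k-1}}-\delta_{p_k})$. The pairing with $\omega$ escapes to infinity.
\end{example}

What goes wrong in Example~\ref{ex:D} is that a row supported far from $p_0$ has a preimage that reaches back to $p_0$. Hypothesis (H3) below forbids this. For functions on a set we write $x\cdot y=\sum_vx(v)y(v)$ when one of them is finitely supported, and $\|z\|_1=\sum_v|z(v)|$.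

\begin{proposition}\label{prop:obs}
Let $t\ge1$ be an integer. Let $T$ be an infinite bipartite graph with finite degrees, vertex set $V$ and adjacency matrix $A$, and let $M=tI-A$. Let $V_0\subset V_1\subset\cdots$ be finite sets with union $V$, and let $A_n$ be the adjacency matrix of the subgraph induced on $V_n$. Let $\omega:V\to\mathbb R$ and $o\in V$ with $\omega(o)\ne0$. Assume:
\begin{itemize}
\item[(H1)] \emph{Decay.} $E_n=\sum_{u,v\in V_n}\omega(u)M_{uv}\,\omega(v)$ tends to $0$.
\item[(H2)] \emph{Solvability.} $M$ is injective on finitely supported real vectors, and for every finitely supported $z:V\to\mathbb Z$ with $z\cdot\omega=0$ there is a finitely supported real $x^z$ with $Mx^z=z$.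
\item[(H3)] \emph{Locality.} For every integer $Q\ge1$ there is a finite set $F\subset V$ such that $x^z(o)=0$ for every $z:V\to\mathbb Z$ with $\|z\|_1\le Q$, $z\cdot\omega=0$ and $z|_F=0$.
\end{itemize}
Then for every positive integer $s$ and all sufficiently large $n$ there is no integer matrix $N$ with $N^TN=s(A_n+tI)$.
\end{proposition}

\begin{proof}
Fix $s$ and suppose that $N$ exists for infinitely many $n$. Deleting columns turns a solution for $n+1$ into a solution for $n$, so $N$ exists for every $n$.

\emph{Step 1: a representation of $T$.} Let $\mathbb Z^{(\mathbb N)}$ be the set of finitely supported integer sequences. Call a family $(N_v)_{v\in V_n}$ in $\mathbb Z^{(\mathbb N)}$ a representation of level $n$ if $N_u\cdot N_v=sM_{uv}$ for all $u,v\in V_n$. Such families exist: take the columns of $N$, and multiply by $-1$ those indexed by one bipartition class of $T$; every edge joins the two classes, so this changes $s(tI+A_n)$ into $s(tI-A_n)$. There are infinitely many representations of level $n$, because coordinates can be renamed, so let $O_n$ be the set of them modulo permutations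 of $\mathbb N$. Each $N_v$ has squared length $ts$, hence at most $ts$ nonzero entries, each of absolute value at most $\sqrt{ts}$. A family therefore uses at most $ts|V_n|$ coordinates, and $O_n$ is finite and nonempty. Restriction gives maps $O_{n+1}\to O_n$. K\"onig's lemma says that for such a sequence of maps between nonempty finite sets there are elements $\xi_n\in O_n$ with $\xi_{n+1}\mapsto\xi_n$ for all $n$. Choose representatives one after another: given a representative of $\xi_n$, take any representative of $\xi_{n+1}$ and apply to it a permutation that carries its restriction to the given one. The union is a family $(N_v)_{v\in V}$ in $\mathbb Z^{(\mathbb N)}$ with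
\[
N_u\cdot N_v=sM_{uv}\qquad(u,v\in V).
\]
For $i\in\mathbb N$ let $z^i:V\to\mathbb Z$ be the $i$th row, $z^i(v)=N_v(i)$. For each $v$ the set $I_v=\{i:z^i(v)\neq0\}$ is finite.

\emph{Step 2: the rows are uniformly small.} A bipartition class $X$ contains no edge, so the vectors $N_v/\sqrt{ts}$ $(v\in X)$ are orthonormal. Bessel's inequality $\sum_v(e\cdot f_v)^2\le\|e\|^2$ for an orthonormal family $(f_v)$, applied to the $i$th unit vector $e$, gives $\sum_{v\in X}z^i(v)^2\le ts$. Adding the two classes and using $|k|\le k^2$ for integers $k$, we get $\|z^i\|_1\le2ts$. In particular $z^i$ is finitely supported.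

\emph{Step 3: the rows are orthogonal to $\omega$.} The vector $\sum_{v\in V_n}\omega(v)N_v$ has squared length $sE_n$, so its $i$th coordinate $\sum_{v\in V_n}\omega(v)z^i(v)$ has absolute value at most $\sqrt{sE_n}$. For large $n$ this coordinate equals $z^i\cdot\omega$, and (H1) gives $z^i\cdot\omega=0$. Let $x^i=x^{z^i}$ be the preimage from (H2).

\emph{Step 4: cancelling $M$.} Fix $v$ and let $y=\sum_{i\in I_v}z^i(v)\,x^i$, a finitely supported vector. For every $u$,
\[
(My)(u)=\sum_{i\in I_v}z^i(v)z^i(u)=N_u\cdot N_v=sM_{uv}=\bigl(M(s\delta_v)\bigr)(u),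
\]
so $y=s\delta_v$ by injectivity. Evaluating at $o$ gives
\begin{equation}\label{eq:expansion}
\sum_i x^i(o)\,z^i(v)=s\,\delta_o(v)\qquad(v\in V).
\end{equation}

\emph{Step 5: the sum is finite.} Let $F$ be the set given by (H3) for $Q=2ts$. If $i$ lies outside the finite set $\bigcup_{v\in F}I_v$, then $z^i|_F=0$, and Steps 2 and 3 with (H3) give $x^i(o)=0$. So $J=\{i:x^i(o)\ne0\}$ is finite. Multiply \eqref{eq:expansion} by $\omega(v)$ and sum over $v$. Only finitely many pairs $(i,v)$ contribute, since $J$ is finite and each $z^i$ is finitely supported, so the sums may be exchanged: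
\[
s\,\omega(o)=\sum_{i\in J}x^i(o)\,(z^i\cdot\omega)=0 .
\]
This contradicts $\omega(o)\neq0$.
\end{proof}

Hypothesis (H1) serves only to give $z^i\cdot\omega=0$. In Example~\ref{ex:D} it fails ($E_n=1$ for the natural exhaustion), but that consequence holds there anyway, so (H3) is the property that must be built in. The compactness argument in Step~1 gives no bound on $n$ in terms of $s$.

\section{The recursion along the spine}\label{sec:rec}

Let $t=3$ and let $T$ be an infinite caterpillar: a path $p_0,p_1,\dots$, the \emph{spine}, with $j_k$ leaves at $p_k$. Suppose $(3I-A)\omega=0$ and write $w_k=\omega(p_k)$. The equation at a leaf of $p_k$ gives it the value $w_k/3$, and the equation at $p_k$ becomes $(3-j_k/3)w_k=w_{k-1}+w_{k+1}$. So, with $b_k=9-j_k$, we consider on real sequences $x=(x_k)_{k\ge0}$ the operator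
\[
(Lx)_k=\tfrac{b_k}{3}x_k-x_{k-1}-x_{k+1}\qquad(k\ge0,\ x_{-1}=0),
\]
and we look for integers $b_k$ such that the solution of $Lw=0$, $w_0=1$ has three properties. It should be positive, which will keep the eigenvalues of the finite pieces inside $(-3,3)$. It should tend to $0$, for (H1). And its denominators should be exactly $3^k$, which will give (H3); for this no $b_k$ may be divisible by $3$.

The ratios $r_k=w_{k+1}/w_k$ satisfy $r_0=b_0/3$ and $r_k=b_k/3-1/r_{k-1}$. A constant choice of $b_k$ for $k\geq 1$ such as $b_k=8$ does not work: the solutions are combinations of $\alpha^k$ and $\alpha^{-k}$ with $\alpha=(4-\sqrt7)/3$, and a decaying one has the irrational ratio $\alpha$. The map $r\mapsto b/3-1/r$ has derivative $1/r^2$ and expands where $r<1$, so the ratio has to be steered: we take $b$ large when $r$ is small and small when $r$ is large.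

\begin{lemma}\label{lem:w}
There are integers $b_0=2$ and $b_k\in\{5,7,8\}$ $(k\ge1)$ such that the sequence $w$ with $w_0=1$ and $Lw=0$ satisfies:
\begin{itemize}
\item[(a)] $w_k>0$ and $w_{k+2}<\frac{17}{18}w_k$ for all $k\ge0$, so $w_k\to0$; also $w_1=\frac23$;
\item[(b)] $w_k=u_k/3^k$ with $u_k$ an integer not divisible by $3$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $I=[\frac7{15},\frac{17}{15})$. For $r\in I$ choose $b$ by the table below and put $r'=b/3-1/r$. Both $r'$ and $rr'=br/3-1$ increase with $r$, so their ranges are read off at the endpoints.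
\[
\begin{array}{c|c|c|c}
r & b & r' & rr'\\ \hline
\frac7{15}\le r<\frac{15}{28} & 8 & \frac83-\frac{15}7=\frac{11}{21}\le r'<\frac83-\frac{28}{15}=\frac45 & <\frac{10}7-1=\frac37\\[3pt]
\frac{15}{28}\le r<\frac56 & 7 & \frac73-\frac{28}{15}=\frac7{15}\le r'<\frac73-\frac65=\frac{17}{15} & <\frac{35}{18}-1=\frac{17}{18}\\[3pt]
\frac56\le r<\frac{17}{15} & 5 & \frac53-\frac65=\frac7{15}\le r'<\frac53-\frac{15}{17}=\frac{40}{51} & <\frac{17}9-1=\frac89
\end{array}
\]
In each case $r'\in I$ and $rr'<\frac{17}{18}$. Put $b_0=2$ and $r_0=\frac23\in I$, and for $k\ge1$ let $b_k,r_k$ be the values $b,r'$ obtained from $r=r_{k-1}$. Put $w_0=1$ and $w_{k+1}=r_kw_k$. Then $(Lw)_0=\frac23-w_1=0$, and multiplying $r_k=b_k/3-1/r_{k-1}$ by $w_k$ gives $(Lw)_k=0$ for $k\ge1$. Part (a) holds since $r_k>0$ and $w_{k+2}=r_kr_{k+1}w_k$. For (b), multiply $(Lw)_k=0$ by $3^{k+1}$: the numbers $u_k=3^kw_k$ satisfy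
\begin{equation}\label{eq:u}
u_0=1,\qquad u_1=2,\qquad u_{k+1}=b_ku_k-9u_{k-1}\quad(k\ge1).
\end{equation}
So they are integers, and $u_{k+1}\equiv b_ku_k\not\equiv0\pmod 3$ by induction.
\end{proof}

From now on $b_k$, $w_k$, $u_k$ are fixed as in this proof. The first ratios $r_k=u_{k+1}/(3u_k)$ are $\frac23,\frac56,\frac7{15},\frac{11}{21}$, which by the table give $b_1,\dots,b_4=7,5,8,8$, and \eqref{eq:u} gives $u_0,\dots,u_5=1,2,5,7,11,25$. The caterpillar begins with $7,2,4,1,1$ leaves.

\section{Locality}\label{sec:loc}

For a finitely supported real sequence $c=(c_k)_{k\ge0}$ let $a(c)=(a_k(c))_{k\ge0}$ be the unique finitely supported sequence with $(La)_k=c_k$ for all $k\ge1$. It exists and is unique because these equations say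
\begin{equation}\label{eq:back}
a_{k-1}=\tfrac{b_k}3a_k-a_{k+1}-c_k\qquad(k\ge1),
\end{equation}
which determines $a$ from right to left, starting from zeros. The map $c\mapsto a(c)$ is linear, and if $c$ is supported in $[0,n]$ then $a_k(c)=0$ for $k\ge n$. We call $a(c)$ the \emph{backward solution}. Hypothesis (H3) will reduce to the following statement.

\begin{proposition}\label{prop:loc}
For every integer $Q\ge1$ there is $K$ such that $a_0(c)=0$ for every integer sequence $c$ with support contained in $[K,\infty)$, $\|c\|_1\le Q$ and $c\cdot w=0$.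
\end{proposition}

Call an integer sequence $c$ with $c\cdot w=0$ a \emph{relation}. Bounded relations exist arbitrarily far out: $c=L(3\delta_k)$ is the relation $-3w_{k-1}+b_kw_k-3w_{k+1}=0$, with $\|c\|_1\le14$. Its backward solution is $3\delta_k$, which vanishes at $0$ for $k\ge1$. The proposition says that no bounded relation far out behaves differently at $0$.

\begin{example}\label{ex:two}
Consider relations $xw_m+yw_{m+1}=0$ with two consecutive terms, that is, $3xu_m+yu_{m+1}=0$. A prime dividing $u_m$ and $u_{m+1}$ is not $3$, so by \eqref{eq:u} it divides $u_{m-1}$ and, descending, $u_0=1$. Hence $u_m$ and $u_{m+1}$ are coprime and $u_m$ divides $y$. For $m=2$ the smallest relation is already $7w_2-15w_3=0$. In general $u_{k+1}>0$ gives $9u_{k-1}<b_ku_k\le8u_k$, so $u_m\ge(9/8)^m$, and either $x=y=0$ or $|y|\ge(9/8)^m$. Far out there is no bounded relation of this shape, in contrast with $w_{k}-w_{k-1}=0$ in Example~\ref{ex:D}. The ratio $9/8$ is the quotient of two growth rates: the denominator of $w_k$ grows by the factor $3$ per step, while $1/w_k$ grows by at most $8/3$.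
\end{example}

To run this comparison for longer relations we use the $3$-adic absolute value. For a nonzero rational $x=3^ep/q$ with $p,q$ prime to $3$ put $|x|_3=3^{-e}$, and $|0|_3=0$. Then $|xy|_3=|x|_3|y|_3$, $|x+y|_3\le\max(|x|_3,|y|_3)$, and $|x|_3\le1$ for integers. Lemma~\ref{lem:w}(b) says $|w_k|_3=3^k$. A nonzero element of the ring $\mathbb Z[1/3]$ has the form $x=3^ep$ with $p$ an integer prime to $3$, so
\begin{equation}\label{eq:product}
|x|\,|x|_3=|p|\ge1\qquad(0\ne x\in\mathbb Z[1/3]).
\end{equation}
An element of $\mathbb Z[1/3]$ whose two sizes have product less than $1$ is therefore zero.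

\begin{lemma}\label{lem:back}
Let $c$ be a real sequence supported in $[0,n]$ and let $a=a(c)$.
\begin{itemize}
\item[(a)] $a_{k-1}w_k-a_kw_{k-1}=-\sum_{j\ge k}c_jw_j$ for all $k\ge1$.
\item[(b)] If $c\cdot w=0$, then $La=c$, including the equation at $k=0$.
\item[(c)] $|a_k|\le\|c\|_1(8/3)^{n-1-k}$ for $0\le k<n$.
\item[(d)] If $c$ is integer valued, then $a_k\in\mathbb Z[1/3]$ and $|a_k|_3\le3^{n-1-k}$ for $0\le k<n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $W_k=a_{k-1}w_k-a_kw_{k-1}$, the discrete Wronskian. For $k\ge1$,
\[
W_{k+1}-W_k=a_k(w_{k+1}+w_{k-1})-w_k(a_{k+1}+a_{k-1})=w_k(La)_k=w_kc_k ,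
\]
using $Lw=0$. Since $W_k=0$ for large $k$, summing gives (a).

(b) As $w_0=1$ and $w_1=b_0/3$, we have $(La)_0=W_1=c_0-c\cdot w$.

(c) The sequence $a(\delta_0)$ is zero, so by linearity it suffices to show that $g=-a(\delta_j)$, for $1\le j\le n$, satisfies $0\le g_k\le(8/3)^{j-1-k}$ for $k<j$; recall $g_k=0$ for $k\ge j$. By (a), $g_{k-1}w_k-g_kw_{k-1}=w_j>0$ for $1\le k\le j$. So $g_{k-1}/w_{k-1}>g_k/w_k$, and from $g_j=0$ we get $g_k>0$ for $k<j$. By \eqref{eq:back}, $g_{j-1}=1$, and $g_{k-1}=\frac{b_k}3g_k-g_{k+1}\le\frac83g_k$ for $1\le k\le j-1$.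

(d) By \eqref{eq:back}, $a_{n-1}=-c_n$ and $|a_{k-1}|_3\le\max(3|a_k|_3,|a_{k+1}|_3,1)$. Descending induction from $a_n=0$ gives both claims.
\end{proof}

Here is the mechanism for a relation $c$ supported in a window $[m,m+D]$. By (a), the ratio $a_k/w_k$ is constant for $k\le m$: to the left of the window $a$ is a multiple of $w$. Moving left, a multiple of $w$ shrinks $3$-adically by the factor $3$ per step, while by (c) it grows in real size by at most $8/3$. So $|a_0|\,|a_0|_3$ is at most a constant depending on $\|c\|_1$ and $D$ times $(8/9)^m$, and $a_0=0$ once $m$ is large compared with $D$.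

The difficulty is that $D$ is not bounded in terms of $Q$: the support may consist of several clusters with long gaps. We want to treat the rightmost cluster alone, but we do not know that it is a relation by itself. What we know is that its pairing with $w$ equals minus the pairing of the remaining clusters, and these lie further left, where $|w_j|_3=3^j$ is smaller. The next lemma shows that this is enough.

\begin{lemma}\label{lem:cluster}
Let $Q\ge1$, $D\ge0$, $h\ge1$ be integers with $Q\,8^D(8/9)^h<1$, and let $m\ge2h$. Let $c$ be an integer sequence supported in $[m,m+D]$ with $\|c\|_1\le Q$ and $|c\cdot w|_3\le3^{m-2h-1}$. Then $c\cdot w=0$ and $a_0(c)=0$.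
\end{lemma}

\begin{proof}
Put $\varepsilon=c\cdot w$ and $a=a(c)$. For $1\le l\le m$, Lemma~\ref{lem:back}(a) gives
\begin{equation}\label{eq:step}
\frac{a_{l-1}}{w_{l-1}}-\frac{a_l}{w_l}=-\frac{\varepsilon}{w_{l-1}w_l}.
\end{equation}
Summing over $k<l\le m$, we get for $0\le k<m$
\begin{equation}\label{eq:left}
a_k=w_k\frac{a_m}{w_m}-\varepsilon\,w_k\sum_{l=k+1}^m\frac1{w_{l-1}w_l}.
\end{equation}
Write $k=m-i$. We have $|a_m|_3\le3^D$, by Lemma~\ref{lem:back}(d) if $D\ge1$ and because $a_m=0$ if $D=0$. So the first term of \eqref{eq:left} has $3$-adic size at most $3^{D-i}$. In the sum, $|1/(w_{l-1}w_l)|_3=3^{1-2l}\le3^{-2k-1}$, so the second term has size at most $3^{m-2h-1}\cdot3^k\cdot3^{-2k-1}=3^{i-2h-2}$. The first bound improves and the second worsens as $i$ grows, so we evaluate halfway, at $i=h$ and $i=h+1$; these are allowed since $m-h-1\ge h-1\ge0$. For both values $\max(3^{D-i},3^{i-2h-2})\le3^{D-h}$, and Lemma~\ref{lem:back}(c) gives $|a_{m-i}|\le Q(8/3)^{D+i-1}\le Q(8/3)^{D+h}$. Hence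
\[
|a_{m-i}|\,|a_{m-i}|_3\le Q\,(8/3)^{D+h}\,3^{D-h}=Q\,8^D(8/9)^h<1 ,
\]
and \eqref{eq:product} gives $a_{m-h}=a_{m-h-1}=0$. Now \eqref{eq:step} with $l=m-h\ge1$ gives $\varepsilon=0$. Then \eqref{eq:left} with $k=m-h$ gives $a_m=0$, and with $k=0$ it gives $a_0=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:loc}]
The gap that Lemma~\ref{lem:cluster} requires to the left of a cluster depends on the width of the cluster. So we grow the cluster from the right until a long enough gap appears; as the support has at most $Q$ points, the width stays bounded.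

For $D\ge0$ let $h(D)$ be the least $h\ge1$ with $Q\,8^D(8/9)^h<1$; it is nondecreasing in $D$. Put $D_1=0$, $D_{i+1}=D_i+2h(D_i)$ and $K=2h(D_Q)$. We induct on the size $\rho\le Q$ of the support of $c$. If $\rho=0$ then $a(c)=0$. Otherwise let $n=s_1>s_2>\dots>s_\rho$ be the support, and let $\tau$ be the least index such that $\tau=\rho$ or $s_\tau-s_{\tau+1}>2h(n-s_\tau)$. For $i<\tau$ we have $n-s_{i+1}\le(n-s_i)+2h(n-s_i)$, so by induction $n-s_i\le D_i$ for $i\le\tau$. Put $m=s_\tau$, $D=n-m\le D_Q$ and $h=h(D)$. Then $m\ge K\ge2h$.

Write $c=c'+c''$, where $c'$ agrees with $c$ on $[m,n]$ and vanishes elsewhere. By the choice of $\tau$, either $c''=0$ or $c''$ is supported in $[K,m-2h-1]$. Since $c'\cdot w=-c''\cdot w$ and $|c_jw_j|_3\le3^j$, we get $|c'\cdot w|_3\le3^{m-2h-1}$. Lemma~\ref{lem:cluster} gives $c'\cdot w=0$ and $a_0(c')=0$. So $c''\cdot w=0$, the sequence $c''$ satisfies all hypotheses with smaller support, and $a_0(c)=a_0(c')+a_0(c'')=0$.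
\end{proof}

\begin{remark}
The proof used $w_k>0$, $3\nmid b_k$ and $b_k\le8$, and the last two cannot simply be omitted. For $b_0=3$ and $b_k=6$ $(k\ge1)$, the recursion behind Example~\ref{ex:D}, we have $w_k=1$, and the relation $\delta_k-\delta_{k-1}$ $(k\ge2)$ has $a_j=-1$ for $j<k$. For $b_0=1$ and $b_k=10$ we have $w_k=3^{-k}$, which is positive and decaying with $|w_k|_3=3^k$, but the relation $\delta_k-3\delta_{k+1}$ has $a_j=3^{k+1-j}$ for $j\le k$: real growth has caught up with $3$-adic growth. In a caterpillar $b_k=9-j_k\le9$, so $3\nmid b_k$ already forces $b_k\le8$.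
\end{remark}

\section{The trees}\label{sec:trees}

Let $t\ge3$. We build an infinite tree whose equations $(tI-A)x=z$ reduce to the same operator $L$ for every $t$, so that Section~\ref{sec:loc} applies unchanged. Eliminating a leaf lowers the diagonal entry $t$ of its neighbor by $1/t$. A vertex with $t(t-m)$ leaves thus acquires the effective diagonal entry $m$, and eliminating it in turn lowers the entry of the spine vertex above it by $1/m$. With $m=1$ we can bring $t$ down to $3$, and with $m=3$ we can bring $3$ down to $b_k/3$.

For $m\in\{1,3\}$ let $R_m$ be a star consisting of a \emph{root} and $t(t-m)$ \emph{tips} adjacent to it; it is a single vertex if $m=t=3$. Let $j_k=9-b_k$, so $j_0=7$ and $j_k\in\{4,2,1\}$ for $k\ge1$. Let $T$ be the tree obtained from the path $p_0,p_1,\dots$ by attaching to each $p_k$, by an edge to the root, $t-3$ copies of $R_1$ and $j_k$ copies of $R_3$. Let $P_k$ consist of $p_k$ and the vertices of the copies attached to it, let $V_n=P_0\cup\dots\cup P_n$, and let $T_n$ be the subtree induced on $V_n$, with adjacency matrix $A_n$. For $t=3$ the tree $T$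 is the caterpillar of Section~\ref{sec:rec} and $T_0=K_{1,7}$. The degree of $p_0$ is $1+(t-3)+7$, that of $p_k$ $(k\ge1)$ is at most $2+(t-3)+4$, and that of a root is at most $1+t(t-1)$. So all degrees are at most $\max(t+5,\,t^2-t+1)$, which is $8$ for $t=3$.

For a root $g$ let $m_g\in\{1,3\}$ be the type of its copy. Define $\rho(p_k)=1$, $\rho(g)=1/m_g$, and $\rho(\ell)=1/(m_gt)$ for a tip $\ell$ at $g$. In all cases $3t\rho(v)$ is an integer between $1$ and $3t$. Put
\[
\omega(v)=\rho(v)w_k\quad(v\in P_k),\qquad c_k(z)=\sum_{v\in P_k}\rho(v)z(v)\quad(z:V\to\mathbb R),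
\]
so that $z\cdot\omega=c(z)\cdot w$ for finitely supported $z$. Let $M=tI-A$.

\begin{lemma}\label{lem:elim}
Let $x,z:V\to\mathbb R$, and let $\bar x$ be the sequence $\bar x_k=x(p_k)$. Then $Mx=z$ if and only if $L\bar x=c(z)$ and, for every root $g\in P_k$ and every tip $\ell$ at $g$,
\begin{equation}\label{eq:branch}
x(g)=\frac1{m_g}\Bigl(\bar x_k+z(g)+\frac1t\sum_{\ell'}z(\ell')\Bigr),\qquad x(\ell)=\frac1t\bigl(z(\ell)+x(g)\bigr),
\end{equation}
where $\ell'$ runs over the tips at $g$.
\end{lemma}

\begin{proof}
The equation at a tip is $tx(\ell)-x(g)=z(\ell)$, the second formula. Given the equations at the $t(t-m_g)$ tips, the equation $tx(g)-\sum_{\ell'}x(\ell')-\bar x_k=z(g)$ at $g$ reads $tx(g)-(t-m_g)x(g)-\frac1t\sum_{\ell'}z(\ell')-\bar x_k=z(g)$, the first formula. Given \eqref{eq:branch}, the sum of $x(g)$ over the roots in $P_k$ is $(t-3+\frac{j_k}3)\bar x_k+c_k(z)-z(p_k)$. The equation $t\bar x_k-\bar x_{k-1}-\bar x_{k+1}-\sum_gx(g)=z(p_k)$ at $p_k$ then reads $(3-\frac{j_k}3)\bar x_k-\bar x_{k-1}-\bar x_{k+1}=c_k(z)$, and $3-\frac{j_k}3=\frac{b_k}3$.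
\end{proof}

Taking $x=\omega$ and $z=0$, we have $\bar x=w$, $Lw=0$, and \eqref{eq:branch} holds by the definition of $\rho$; so $M\omega=0$. Let $\omega^{(n)}$ be the restriction of $\omega$ to $V_n$. The only edge leaving $V_n$ is $p_np_{n+1}$, so
\begin{equation}\label{eq:trunc}
(tI-A_n)\,\omega^{(n)}=w_{n+1}\delta_{p_n},\qquad (\omega^{(n)})^T(tI-A_n)\,\omega^{(n)}=w_nw_{n+1}.
\end{equation}

\begin{lemma}\label{lem:eig}
For all $n$ we have $-t<\lambda_{\min}(T_n)<-(t-1)$. For $t=3$, moreover, $\lambda_{\min}(T_n)\le-\sqrt7$.
\end{lemma}

\begin{proof}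
We use three standard facts. The spectrum of a bipartite graph is symmetric about $0$, since changing signs on one class conjugates $A$ to $-A$. The largest eigenvalue $\lambda_{\max}$ is the maximum of the Rayleigh quotient $y^TAy/y^Ty$, so it does not decrease in passing from an induced subgraph to the whole graph (extend $y$ by zeros). By the Perron--Frobenius theorem, $\lambda_{\max}$ of a connected graph has an eigenvector $f$ with positive entries.

Let $\lambda=\lambda_{\max}(T_n)=-\lambda_{\min}(T_n)$. Pairing \eqref{eq:trunc} with $f$ gives $(t-\lambda)\,f\cdot\omega^{(n)}=w_{n+1}f(p_n)>0$, and $f\cdot\omega^{(n)}>0$, so $\lambda<t$. This is where positivity of $w$ enters. The Rayleigh quotient of $\omega^{(0)}$ for $A_0$ is $t-w_0w_1/\|\omega^{(0)}\|^2\ge t-\frac23$, because $w_0w_1=\frac23$ and $\|\omega^{(0)}\|^2\ge\omega(p_0)^2=1$. So $\lambda\ge\lambda_{\max}(T_0)>t-1$. For $t=3$, $\lambda\ge\lambda_{\max}(K_{1,7})=\sqrt7$.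
\end{proof}

\begin{lemma}\label{lem:H}
The tree $T$ with $V_n$, $\omega$ and $o=p_0$ satisfies \emph{(H1)--(H3)}.
\end{lemma}

\begin{proof}
(H1) By \eqref{eq:trunc}, $E_n=w_nw_{n+1}$, which tends to $0$ by Lemma~\ref{lem:w}(a).

(H2) Let $x$ be finitely supported with $Mx=0$. By Lemma~\ref{lem:elim}, $\bar x$ is finitely supported with $L\bar x=0$, so $\bar x=a(0)=0$ by uniqueness of the backward solution, and \eqref{eq:branch} gives $x=0$. Now let $z$ be finitely supported with $z\cdot\omega=0$. Then $c=c(z)$ is finitely supported with $c\cdot w=0$, so $La(c)=c$ by Lemma~\ref{lem:back}(b). Put $x(p_k)=a_k(c)$ and extend $x$ by \eqref{eq:branch}. Then $x$ vanishes on $P_k$ whenever $a_k(c)=0$ and $z|_{P_k}=0$, so it is finitely supported, and $Mx=z$ by Lemma~\ref{lem:elim}. In particular $x^z(p_0)=a_0(c(z))$.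

(H3) Given $Q$, let $K$ be the constant of Proposition~\ref{prop:loc} for $3tQ$, and let $F=\bigcup_{k<K}P_k$. Let $z$ be integer valued with $\|z\|_1\le Q$, $z\cdot\omega=0$ and $z|_F=0$. Then $C=3t\,c(z)$ is an integer sequence with support in $[K,\infty)$, $\|C\|_1\le3t\|z\|_1\le3tQ$ and $C\cdot w=3t\,z\cdot\omega=0$. Hence $x^z(p_0)=\frac1{3t}a_0(C)=0$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:cat} and~\ref{thm:t}]
Let $t\ge3$. The trees $T_n$ have degrees bounded in terms of $t$. By Lemma~\ref{lem:eig} they have $\lambda_{\min}(T_n)>-t$ and $\lfloor\lambda_{\min}(T_n)\rfloor=-t$, so $T_n$ is $s$-integrable exactly when $s(A_n+tI)=N^TN$ has an integer solution. By Lemma~\ref{lem:H} and Proposition~\ref{prop:obs}, with $\omega(p_0)=1$, for each $s$ there is no solution for large $n$. This proves the part of Theorem~\ref{thm:t} on $t\ge3$. For $t=3$ the $T_n$ are caterpillars of maximum degree at most $8$ with $-3<\lambda_{\min}(T_n)\le-\sqrt7$, which proves Theorem~\ref{thm:cat}.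

It remains to find $\sigma(t)$ for $t\le2$. For $t=2$, $\sigma=2$ works by (i). Let $t=1$ and let $G$ be connected with $\lambda_{\min}(G)\ge-1$. The smallest eigenvalue is the minimum of the Rayleigh quotient, so an induced $K_{1,2}$ would force $\lambda_{\min}(G)\le\lambda_{\min}(K_{1,2})=-\sqrt2<-1$. If $G$ had two nonadjacent vertices, the first three vertices of a shortest path between them would induce $K_{1,2}$. So $G$ is complete, and $\sigma=1$ works, as noted in the introduction.
\end{proof}

\begin{thebibliography}{9}
\bibitem{KYY} Jack H. Koolen, Jae Young Yang, Qianqian Yang, \emph{On graphs with smallest eigenvalue at least $-3$ and their lattices}, arXiv:1804.00369 (2018).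
\end{thebibliography}
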